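
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Bundle measures of small Hausdorff dimension}


\begin{abstract}
Let $\phi$ be a smooth nonconstant homogeneous line bundle, that is, a smooth choice of a line
$\phi(\xi)\subset E$ for each direction $\xi$ in $\mathbb R^n$, and let $a(\phi)$ be the largest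
dimension of a linear subspace $V$ of $\mathbb R^n$ such that $\phi$ is constant on
$V\setminus\{0\}$. Ayoush and Wojciechowski conjectured that a nonzero vector measure $\mu$ with
$\hat\mu(\xi)\in\phi(\xi)$ for all $\xi\ne0$ has lower Hausdorff dimension at least $n-a(\phi)$. We
show that this fails for every $n\ge3$ and every value $1\le a(\phi)\le n-2$. In fact, for each
$1\le a\le n-1$ the best lower bound that depends only on $n$ and on $a(\phi)=a$ is $1$. The
counterexamples are built from products of rotated Fej\'er kernels at lacunary scales. Such a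
product has small dimension, while the directions of its frequencies lie in a finite union of caps
that contains no great circle.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $E$ be a finite-dimensional real or complex vector space and let $\mathbb G(m,E)$ be the
Grassmannian of its $m$-dimensional subspaces. A \emph{bundle} is a continuous map
$\phi:\mathbb R^n\setminus\{0\}\to\mathbb G(m,E)$; it is \emph{smooth} if this map is $C^\infty$. It
is \emph{homogeneous} if $\phi(a\xi)=\phi(\xi)$ for all $a>0$. We consider only line bundles, $m=1$;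
since a nonconstant line bundle exists only if $\dim E\ge2$, we assume $\dim E\ge 2$ throughout.

All measures are finite Borel measures, and $\hat\mu(\xi)=\int e^{-i\xi\cdot x}\,d\mu(x)$. For a
homogeneous bundle $\phi$ let $M_\phi(\mathbb R^n,E)$ be the set of $E$-valued measures $\mu$ with
\[
\hat\mu(\xi)\in\phi(\xi)\qquad\text{for all }\xi\ne0 ;
\]
if $E$ is real, this is understood as $\hat\mu(\xi)\in\phi(\xi)\otimes\mathbb C$. The elements of
$M_\phi(\mathbb R^n,E)$ are the \emph{bundle measures} subordinated to $\phi$. The \emph{lower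
Hausdorff dimension} of a scalar or vector measure is
\[
\dim_H(\mu)=\inf\{\alpha:\ \text{there is a Borel set }F\text{ with }\mu(F)\ne0,\ \dim_HF=\alpha\}.
\]
We say that $\mu$ is \emph{carried} by a Borel set $F$ if $|\mu|(\mathbb R^n\setminus F)=0$. If
$\mu\ne0$ is carried by a set $F$ of dimension at most $s$, then $\dim_H(\mu)\le s$, because some
Borel $F'\subset F$ has $\mu(F')\ne0$.

Write $S=S^{n-1}$. For $k\in\{0,\dots,n-1\}$, a nonconstant homogeneous line bundle $\phi$ is
\emph{$k$-antisymmetric} (antisymmetric on $k$-dimensional subspheres) if for every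
$(k+1)$-dimensional subspace $V$ there are $\xi_1,\xi_2\in V\cap S$ with
$\phi(\xi_1)\ne\phi(\xi_2)$, and
\[
a(\phi)=\min\{k:\ \phi\text{ is $k$-antisymmetric}\}.
\]
In other words, $\phi$ is $k$-antisymmetric if it is constant on $V\setminus\{0\}$ for no subspace
$V$ of dimension $k+1$. Subspaces of a subspace on which $\phi$ is constant have the same property,
so
\begin{equation}\label{eq:adef}
a(\phi)=\max\{\dim V:\ \phi\text{ is constant on }V\setminus\{0\}\},
\end{equation}
where $V=\{0\}$ is allowed.

\begin{conjecture}[Ayoush and Wojciechowski \cite{AW}]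
If $\mu\neq 0$ is a bundle measure subordinated to a smooth nonconstant homogeneous line bundle
$\phi$, then $\dim_H(\mu)\ge n-a(\phi)$.
\end{conjecture}

Two simple cases show where the number $n-a(\phi)$ comes from. Let $\phi(\xi)=\mathbb R\xi$ with
$E=\mathbb R^n$, $n\ge2$. This bundle is constant on lines and on no plane, so $a(\phi)=1$. For a
ball $B$, the gradient $\mu=\nabla 1_B$ satisfies $\hat\mu(\xi)=i\xi\,\widehat{1_B}(\xi)$, so it
belongs to $M_\phi$. It is minus the outer unit normal times surface measure on $\partial B$, so its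
dimension is exactly $n-1=n-a(\phi)$. The second case concerns measures that have an integrable
density with respect to Lebesgue measure on a $d$-dimensional linear subspace. If nonzero, such a
measure has dimension exactly $d$, and it satisfies the conjecture:

\begin{proposition}\label{prop:flat}
Let $\phi$ be a nonconstant homogeneous line bundle, $W$ a $d$-dimensional subspace of
$\mathbb R^n$, and $f\in L^1(W;E)$, $f\ne0$. If $\mu=f\,\mathcal H^d|_W$ belongs to
$M_\phi(\mathbb R^n,E)$, then $d\ge n-a(\phi)$.
\end{proposition}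

\begin{proof}
We may assume $d<n$; if $E$ is real, replace $E$ and $\phi$ by their complexifications, which does
not change $a(\phi)$. Let $\eta\in W^\perp\setminus\{0\}$, $\zeta\in W$ and $t>0$. Then
$\hat\mu(t\eta+\zeta)=\hat f(\zeta)$, so $\hat f(\zeta)\in\phi(t\eta+\zeta)=\phi(\eta+\zeta/t)$.
Letting $t\to\infty$ gives $\hat f(\zeta)\in\phi(\eta)$. Choose $\zeta$ with $\hat f(\zeta)\ne0$.
Then $\phi(\eta)=\mathbb C\hat f(\zeta)$ for all $\eta\in W^\perp\setminus\{0\}$, and
\eqref{eq:adef} gives $a(\phi)\ge n-d$.
\end{proof}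

So a flat measure of dimension $d$ forces $\phi$ to be constant on a subspace of dimension $n-d$,
and one may guess that small dimension always comes from such subspaces. It does not: a fractal
measure can have small dimension although the directions of all its frequencies lie in a set that
contains no great circle.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $\varepsilon>0$. There are a smooth nonconstant homogeneous line bundle $\phi$ with
$a(\phi)=1$ and a nonzero $\mu\in M_\phi(\mathbb R^n,E)$ with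
$\dim_H(\mu)\le\frac n2+\varepsilon$.
\end{theorem}

For $n\ge3$ we have $\frac n2<n-1=n-a(\phi)$, so Theorem~\ref{thm:A} with
$\varepsilon<\frac n2-1$ disproves the conjecture for every $n\ge3$. Its proof is short. A further
idea, independent rotations of the successive factors, brings the dimension down to $1$; as a
result, the conjecture fails for every $1\le a(\phi)\le n-2$.

\begin{theorem}\label{thm:B}
Let $n\ge2$, $1\le a\le n-1$ and $\varepsilon>0$. There are a smooth nonconstant homogeneous line
bundle $\phi$ with $a(\phi)=a$ and a nonzero $\mu\in M_\phi(\mathbb R^n,E)$ carried by a Borel set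
of Hausdorff dimension at most $1+\varepsilon$. In particular $\dim_H(\mu)\le1+\varepsilon$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\phi$ be a smooth nonconstant homogeneous line bundle and $\mu\in M_\phi(\mathbb R^n,E)$. Then
$\mu(F)=0$ for every Borel set $F$ with $\mathcal H^1(F)=0$. Hence $\dim_H(\mu)\ge1$ if
$\mu\ne0$.
\end{theorem}

\begin{corollary}
Let $n\ge2$ and $1\le a\le n-1$. The infimum of $\dim_H(\mu)$ over all smooth nonconstant
homogeneous line bundles $\phi$ with $a(\phi)=a$ and all nonzero $\mu\in M_\phi(\mathbb R^n,E)$ is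
$1$. The inequality $\dim_H(\mu)\ge n-a$ holds for all these $\phi$ and $\mu$ if and only if
$a=n-1$.
\end{corollary}

\begin{proof}
The infimum is at least $1$ by Theorem~\ref{thm:C} and at most $1$ by Theorem~\ref{thm:B}. The
inequality for all $\phi$ and $\mu$ means that the infimum is at least $n-a$, that is, $1\ge n-a$.
Since $a\le n-1$, this means $a=n-1$.
\end{proof}

We do not treat the case $a(\phi)=0$, and we do not decide whether the infimum $1$ is attained when
$1\le a\le n-2$.

\subsection{Plan}

Section~\ref{sec:toy} shows the mechanism in dimension three. Section~\ref{sec:measures} constructs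
a scalar measure $\nu$ of small dimension, and Section~\ref{sec:directions} encloses the directions
of its spectrum in a closed set $K\subset S$ and gives a counting criterion for $K$ to contain no
great circle. In Section~\ref{sec:bundle} we choose a bundle that is constant on $K$ but nonconstant
on every subsphere of the required dimension. Sections~\ref{sec:A} and~\ref{sec:B} verify the
criterion and prove Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:C} proves
Theorem~\ref{thm:C}; it can be read independently.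

\section{The mechanism in dimension three}\label{sec:toy}

This section is heuristic. Suppose that a scalar measure $\nu$ on $\mathbb R^3$ has small dimension
and that the directions $\xi/|\xi|$ with $\hat\nu(\xi)\neq0$, $\xi\ne0$, lie in a closed set
$K\subset S^2$. If $\phi=\operatorname{span}f_0$ on $K$, then $\nu f_0\in M_\phi$, whatever $\phi$
is off $K$. If $K$ contains no great circle, then $\phi$ can be chosen nonconstant on every great
circle, so that $a(\phi)\le1$, and the conjecture predicts $\dim_H(\nu)\ge2$.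

To get a small dimension together with few directions, consider formally the product
\[
\prod_{j\ge1}G(q^jx),\qquad G(y)=g(y_1)g(y_2)g(y_3),
\]
where $g$ is the Fej\'er kernel of degree $D$ and $q$ is much larger than $D$.

\emph{Directions.} The nonzero frequencies are $\omega=\sum_{j\le J}q^jk_j$ with
$k_j\in\mathbb Z^3$, $|k_j|_\infty\le D$, $k_J\ne0$. Thus $q^{-J}\omega=k_J+e$, where
$|e|\le e_0:=\sqrt3D/(q-1)$. Assume $2e_0<1$. Then $\omega$ makes an angle at most
$\arcsin(e_0/|k_J|)\le2e_0/|k_J|$ with the lattice vector $k_J$. So we take for $K$ the union of the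
caps of angular radius $2e_0/|k|$ about $k/|k|$, for $0<|k|_\infty\le D$. How much of the great
circle in the plane $V=\{x_3=0\}$ does $K$ cover? A cap about $k/|k|$ meets $V$ only if
$|k_3|=\operatorname{dist}(k,V)\le|k|\sin(2e_0/|k|)\le2e_0<1$. This means $k_3=0$, and the cap then
cuts out an arc of length at most $4e_0/|k|$. There are $8l$ vectors $k$ with $k_3=0$ and
$\max(|k_1|,|k_2|)=l$, so the covered length is at most
\[
\sum_{l=1}^D8l\cdot\frac{4e_0}{l}=32e_0D=\frac{32\sqrt3D^2}{q-1},
\]
which is less than $2\pi$ if $q\ge9D^2+1$ (and then also $2e_0<1$). We shall see that no plane is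
essentially worse than a coordinate plane. Hence $q=\mathrm{const}\cdot D^2$ is enough.

\emph{Dimension.} The Fej\'er kernel has most of its mass on $|t|\lesssim1/D$. So each factor
concentrates the mass of a period cell, a cube of side $2\pi q^{-j}$, on roughly $(q/D)^3$ of its
$q^3$ subcubes of side $2\pi q^{-j-1}$. This suggests the dimension $3\log(q/D)/\log q$, which for
$q=\mathrm{const}\cdot D^2$ tends to $\frac32<2$ as $D\to\infty$.

The next sections make this rigorous, in all dimensions and with a rotation in each factor. There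
is one technical addition. Multiplying by a window $\psi$ makes the measure finite, but it smears
the frequency $0$ over a ball about $0$, which contains all directions. We therefore also multiply
by $\cos(4x_1)$, which moves this ball away from the origin.

\section{Products of rotated Fej\'er kernels}\label{sec:measures}

\subsection{Parameters}

Fix $n\ge2$. The letter $C$ denotes positive constants that depend only on $n$ and may change from
line to line. The parameters are integers $D\ge2$ and $M\ge1$, a real number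
\[
q\ge8\sqrt n\,D+1,
\]
and matrices $R_j\in O(n)$, $j\in\mathbb Z$, with $R_{j+M}=R_j$. Put $N=D+1\le2D$ and
$\lambda_j=q^{M+j}$ for $j\ge1$. Then
\begin{equation}\label{eq:params}
\frac{\sqrt nD}{q-1}\le\frac18,\qquad \frac{\sqrt nN}{q-1}\le\frac14,\qquad
\sum_{j<J}\lambda_j\le\frac{\lambda_J}{q-1},\qquad \lambda_1\ge q^2\ge256\,n .
\end{equation}

Periodicity in $j$ will make the set of directions a \emph{finite} union of caps. Starting at
$\lambda_1=q^{M+1}$ makes bounded errors in frequency harmless when only $M$ generations are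
recorded.

\subsection{The product and its frequencies}

Let $g$ be the Fej\'er kernel
\[
g(t)=\sum_{|k|\le D}\Big(1-\frac{|k|}N\Big)e^{ikt}
=\frac1N\Big(\frac{\sin(Nt/2)}{\sin(t/2)}\Big)^2\ge0 ,
\]
and let $\|t\|=\operatorname{dist}(t,2\pi\mathbb Z)$. Then $g\le N$, and
$|\sin(t/2)|\ge\|t\|/\pi$ gives $g(t)\le\pi^2/(N\|t\|^2)$. Put
\[
h(t)=4\pi^2N\,(1+N\|t\|)^{-2}.
\]
If $N\|t\|\le1$, then $h(t)\ge\pi^2N\ge g(t)$. If $N\|t\|\ge1$, then $1+N\|t\|\le2N\|t\|$ and
$h(t)\ge\pi^2/(N\|t\|^2)\ge g(t)$. So $g\le h$. The advantage of $h$ is that, unlike $g$, it has no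
zeros and varies slowly: from $1+N\|s\|\le(1+N\|t\|)(1+N|t-s|)$ we get
\begin{equation}\label{eq:slow}
h(t)\le h(s)\,(1+N|t-s|)^2 .
\end{equation}
For $y\in\mathbb R^n$ let $G(y)=\prod_{i=1}^n g(y_i)$ and $H(y)=\prod_{i=1}^n h(y_i)$, and let
\[
G_j(x)=G(\lambda_jR_j^Tx),\quad H_j(x)=H(\lambda_jR_j^Tx),\quad
P_m=\prod_{j=1}^mG_j,\quad X_m=\prod_{j=1}^mH_j\ge P_m .
\]
Expanding the product,
\[
P_m(x)=\sum_{(k_1,\dots,k_m)}\Big(\prod_{j=1}^mc_{k_j}\Big)e^{i\omega\cdot x},\qquad
\omega=\sum_{j=1}^m\lambda_jR_jk_j ,
\]
over $k_j\in\mathbb Z^n$ with $|k_j|_\infty\le D$, where $c_0=1$ and $0\le c_k\le1$. If $J$ is the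
largest index with $k_J\ne0$ (the \emph{top index}), then by \eqref{eq:params}
$|\omega-\lambda_JR_Jk_J|\le\sqrt nD\sum_{j<J}\lambda_j\le\lambda_J/8$, and since $|k_J|\ge1$,
\begin{equation}\label{eq:top}
|\omega|\ge\tfrac78\lambda_J .
\end{equation}

\subsection{The measures $\sigma$ and $\nu$}

Fix, depending only on $n$, a Schwartz function $\psi\ge0$, $\psi\not\equiv0$, with
$\operatorname{supp}\hat\psi\subset\bar B(0,1)$; for instance $\psi=|\eta|^2$ with $\eta\neq0$
Schwartz and $\operatorname{supp}\hat\eta\subset \bar B(0,\frac12)$. The transform of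
$e^{i\omega\cdot x}\psi$ is $\hat\psi(\xi-\omega)$. By \eqref{eq:top} every nonzero sequence has
$|\omega|>1$, so $\int P_m\psi\,dx=\hat\psi(0)$. Also by \eqref{eq:top}, the transform of
$P_{m+1}\psi-P_m\psi$ vanishes for $|\xi|<\frac78\lambda_{m+1}-1$. So on each bounded set the
transforms of $P_m\psi$ do not change for large $m$, and their limit is continuous. By L\'evy's
continuity theorem (if the transforms of finite positive measures converge pointwise to a function
continuous at $0$, then the measures converge weakly, against bounded continuous functions, to a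
finite positive measure with this transform) $P_m\psi\,dx$ converges weakly to a finite positive
measure $\sigma$ with
\[
\hat\sigma(\xi)=\sum c\,\hat\psi(\xi-\omega).
\]
Here the sum is over all finitely supported sequences $(k_j)_{j\ge1}$ with $|k_j|_\infty\le D$,
$c=\prod_jc_{k_j}$, $\omega=\sum_j\lambda_jR_jk_j$; by \eqref{eq:top} it is locally finite. Let
$p=4e_1$ and
\[
\nu=\cos(p\cdot x)\,\sigma,\qquad
\hat\nu(\xi)=\tfrac12\big(\hat\sigma(\xi-p)+\hat\sigma(\xi+p)\big).
\]
This is a real measure, carried by every set that carries $\sigma$. For nonzero sequences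
$|\omega|\ge\frac78q^2>9$, so $|2p-\omega|>1$; also $|2p|=8>1$. Hence $\hat\sigma(2p)=0$, while
$\hat\sigma(0)=\hat\psi(0)$. Therefore $\hat\nu(p)=\frac12\hat\psi(0)>0$ and $\nu\ne0$. Finally,
\begin{equation}\label{eq:spec}
\hat\nu(\xi)\ne0\quad\Longrightarrow\quad
\xi\in\omega\pm p+\bar B(0,1)\ \text{ for some }\omega\text{ and some sign}.
\end{equation}

\subsection{The dimension of $\sigma$}

\begin{lemma}\label{lem:dim}
There is a constant $A=A(n)\geq 1$ such that, if $s>0$ and $q^s>A\,(q/N)^n$, then $\sigma$, and
hence $\nu$, is carried by a Borel set of Hausdorff dimension at most $s$.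
\end{lemma}

The condition reads
\begin{equation}\label{eq:s}
s>\frac{n\log(q/N)+\log A}{\log q}.
\end{equation}
It is important that $A$ does not depend on $D$, $q$ or the $R_j$: the term $\log A$ then
disappears in the limit $D\to\infty$, in which $q\to\infty$ and the $R_j$ may change with $D$.

The idea of the proof is that a small value of $\sum_Q\sigma(Q)^{3/4}$ over a grid means that most
of the mass lies in few cubes. Any exponent in $(\frac12,1)$ would serve: above $\frac12$ the power
of $h$ is integrable at its natural scale, below $1$ it detects concentration.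

\begin{proof}
\emph{(i) An integral estimate.} Let $w(x)=(1+|x|)^{-n-1}$ and $I_m=\int wX_m^{3/4}\,dx$. First,
\[
\frac1{2\pi}\int_{-\pi}^{\pi}h^{3/4}\,dt
\le\frac{(4\pi^2N)^{3/4}}{\pi}\int_0^\infty(1+Nt)^{-3/2}\,dt=A_1N^{-1/4}
\]
with $A_1$ absolute. For $m\ge1$ tile $\mathbb R^n$ by cubes $T$ of side $2\pi/\lambda_m$ that are
period cells of $H_m$. They have diameter $2\pi\sqrt n/\lambda_m\le1$, so on $T$ the function $w$
varies by a factor at most $2^{n+1}$. On $T$ each coordinate of $\lambda_jR_j^Tx$ varies by at most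
$2\pi\sqrt n\lambda_j/\lambda_m$. By \eqref{eq:slow} and \eqref{eq:params}, $X_{m-1}$ varies on $T$
by a factor at most
\[
\prod_{j<m}\Big(1+2\pi\sqrt n\,N\frac{\lambda_j}{\lambda_m}\Big)^{2n}
\le\exp\Big(\frac{4\pi n\sqrt n\,N}{q-1}\Big)\le e^{\pi n}.
\]
The mean of $H_m^{3/4}$ over $T$ is at most $(A_1N^{-1/4})^n$. Hence, with
$A_2=2^{n+1}e^{\pi n}A_1^n$,
\[
\int_TwX_m^{3/4}\,dx\le\sup_Tw\,\sup_TX_{m-1}^{3/4}\int_TH_m^{3/4}\,dx
\le A_2N^{-n/4}\int_TwX_{m-1}^{3/4}\,dx .
\]
Summing over $T$ and iterating from $I_0=\int w<\infty$ we get $I_m\le C(A_2N^{-n/4})^m$.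

\emph{(ii) Passing to $\sigma$.} Let $r=\lambda_{m+1}^{-1}$ and let $\mathcal Q_m$ be the half-open
grid cubes of side $r$. We want to compare $\sigma(Q)$ with an integral of $P_m$, and for this we
need a majorant of $1_Q$ that does not see the frequencies of the later generations. Fix, depending
only on $n$, a Schwartz function $\kappa\ge0$ with
$\operatorname{supp}\hat\kappa\subset B(0,\frac12)$ and $\kappa\ge1$ on
$[-\frac12,\frac12]^n$: if $\hat\eta_0\in C_c^\infty$ and $\eta_0(0)\ne0$, then
$\kappa(x)=c_1|\eta_0(c_2x)|^2$ will do with $c_2$ small and then $c_1$ large. For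
$Q\in\mathcal Q_m$ with center $x_Q$ let $\kappa_Q(x)=\kappa((x-x_Q)/r)$. The transform of
$\kappa_Q\psi$ is supported in $|\xi|\le\frac12\lambda_{m+1}+1<\frac78\lambda_{m+1}$. For $m'>m$
all frequencies of $P_{m'}-P_m$ have top index at least $m+1$, so by \eqref{eq:top} they lie outside
this ball and $\int\kappa_Q\psi P_{m'}\,dx=\int\kappa_Q\psi P_m\,dx$. Letting $m'\to\infty$,
\[
\sigma(Q)\le\int\kappa_Q\,d\sigma=\int\kappa_Q\psi P_m\,dx
\le\sum_{Q'\in\mathcal Q_m}r^n\,\sup_{Q'}\kappa_Q\,\sup_{Q'}\psi\,\sup_{Q'}X_m .
\]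
Since $t\mapsto t^{3/4}$ is subadditive,
\[
\sum_Q\sigma(Q)^{3/4}\le\sum_{Q'}r^{3n/4}\big(\sup_{Q'}\psi\big)^{3/4}\big(\sup_{Q'}X_m\big)^{3/4}
\sum_Q\big(\sup_{Q'}\kappa_Q\big)^{3/4}.
\]
The inner sum is at most $C$, because $\kappa$ is Schwartz and the sum is invariant under scaling.
Since $\psi$ is Schwartz and $\operatorname{diam}Q'\le1$,
$(\sup_{Q'}\psi)^{3/4}\le C\inf_{Q'}w$. On $Q'$ each coordinate of $\lambda_jR_j^Tx$ varies by at
most $\sqrt n\lambda_j/\lambda_{m+1}$, so as in (i)
\[
\sup_{Q'}X_m\le\exp\Big(\frac{2n\sqrt nN}{q-1}\Big)\inf_{Q'}X_m\le e^n\inf_{Q'}X_m .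
\]
Therefore
\[
\sum_Q\sigma(Q)^{3/4}\le C\,r^{3n/4}\sum_{Q'}\inf_{Q'}w\,\inf_{Q'}X_m^{3/4}
\le C\,r^{-n/4}I_m\le C\,\lambda_{m+1}^{n/4}\,(A_2N^{-n/4})^m .
\]

\emph{(iii) A small set that carries $\sigma$.} Call $Q\in\mathcal Q_m$ \emph{good} if
$\sigma(Q)\ge\lambda_{m+1}^{-s}$ and \emph{bad} otherwise. A bad cube satisfies
$\sigma(Q)\le\lambda_{m+1}^{-s/4}\sigma(Q)^{3/4}$. Since $\lambda_{m+1}=q^{M+1}q^m$, the total mass
of the bad cubes in $\mathcal Q_m$ is at most
\[
C\,\lambda_{m+1}^{(n-s)/4}(A_2N^{-n/4})^m
=C\,q^{(M+1)(n-s)/4}\Big[A_2\Big(\frac qN\Big)^{n/4}q^{-s/4}\Big]^m .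
\]
With $A=\max(1,A_2^4)$ the hypothesis implies that the bracket is less than $1$, so these masses are
summable in $m$. By the Borel--Cantelli lemma $\sigma$ is carried by
\[
F=\bigcup_{m_0}F_{m_0},\qquad F_{m_0}=\bigcap_{m\ge m_0}\ \bigcup\{Q\in\mathcal Q_m:\ Q\text{ good}\}.
\]
There are at most $\sigma(\mathbb R^n)\lambda_{m+1}^s$ good cubes in $\mathcal Q_m$, each of
diameter $\sqrt n/\lambda_{m+1}$. So $F_{m_0}$ is covered, for every $m\ge m_0$, by sets whose
diameters $d_i=\sqrt n/\lambda_{m+1}$ satisfy $\sum d_i^s\le n^{s/2}\sigma(\mathbb R^n)$. Hence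
$\mathcal H^s(F_{m_0})<\infty$ and $\dim_HF\le s$.
\end{proof}

\section{The directions of the spectrum}\label{sec:directions}

A frequency with top index $J$, divided by $\lambda_J$, is determined by $k_J,k_{J-1},\dots$ with
geometrically decreasing weights. We record the first $M$ of these digits and treat the rest as an
error, of size at most
\[
\rho=3\sqrt n\,D\,q^{-M}\le\tfrac38 .
\]
Let $\mathcal T$ be the set of tuples $\mathbf k=(k_0,\dots,k_{M-1})$ with $k_i\in\mathbb Z^n$,
$|k_i|_\infty\le D$, $k_0\ne0$. For $J\in\mathbb Z/M\mathbb Z$ put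
\[
x_J(\mathbf k)=\sum_{i=0}^{M-1}q^{-i}R_{J-i}k_i ,\qquad
|x_J(\mathbf k)|\ge1-\frac{\sqrt nD}{q-1}\ge\frac78 .
\]
Let $K\subset S$ be the union of the two caps $\{u:\angle(u,\pm e_1)\le\arcsin\frac14\}$ and of the
caps
\[
\{u\in S:\ \angle(u,x)\le2\rho/|x|\},\qquad x=x_J(\mathbf k),\ J\in\mathbb Z/M\mathbb Z,\
\mathbf k\in\mathcal T .
\]
This is a finite union of closed caps, hence closed, and $K=-K$ because
$x_J(-\mathbf k)=-x_J(\mathbf k)$.

\begin{lemma}\label{lem:K}
If $\xi\ne0$ and $\hat\nu(\xi)\ne0$, then $\xi/|\xi|\in K$.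
\end{lemma}

\begin{proof}
Take $\omega$ and a sign as in \eqref{eq:spec}. If $\omega$ comes from the zero sequence, then
$\xi\in\pm p+\bar B(0,1)$ with $|p|=4$, so $\xi/|\xi|$ is in one of the first two caps. Otherwise
let $J$ be the top index and put $k_j=0$ for $j\le0$. Then $\lambda_J^{-1}\xi=x+e$, where
$x=\sum_{i<M}q^{-i}R_{J-i}k_{J-i}$ is one of the vectors $x_J(\mathbf k)$, $\mathbf k\in\mathcal T$
(with $J$ taken modulo $M$), and, since $|\xi-\omega|\le5$, $\lambda_J\ge q^{M+1}$ and
$5/q\le\sqrt nD$,
\[
|e|\le\sqrt nD\sum_{i\ge M}q^{-i}+\frac5{\lambda_J}\le2\sqrt nDq^{-M}+5q^{-M-1}\le\rho .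
\]
Since $\rho/|x|\le\frac37$, we get $\angle(\xi,x)\le\arcsin(\rho/|x|)\le2\rho/|x|$.
\end{proof}

The next lemma bounds the length of the part of a great circle that is covered by $K$.

\begin{lemma}\label{lem:arcs}
Let $V$ be a $2$-dimensional subspace of $\mathbb R^n$. If
\begin{equation}\label{eq:crit}
\sum_{J\in\mathbb Z/M\mathbb Z}\ \ \sum_{\substack{\mathbf k\in\mathcal T\\
\operatorname{dist}(x_J(\mathbf k),V)\le2\rho}}\frac{4\rho}{|x_J(\mathbf k)|}\le5,
\end{equation}
then $V\cap S\not\subset K$.
\end{lemma}

\begin{proof}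
Let $\pi_V$ be the orthogonal projection onto $V$. Let $0<\alpha<\pi/2$, $x\ne0$, $\hat x=x/|x|$.
The cap of angular radius $\alpha$ about $\hat x$ meets the circle $V\cap S$ in
$\{u\in V\cap S:u\cdot\pi_V\hat x\ge\cos\alpha\}$. Since $|\pi_V\hat x|\le1$ and $\cos\alpha>0$,
this is empty or an arc of length at most $2\alpha$. If it is nonempty, then
$|\pi_V\hat x|\ge\cos\alpha$, so $\operatorname{dist}(x,V)\le|x|\sin\alpha\le|x|\alpha$.

For $x=x_J(\mathbf k)$ and $\alpha=2\rho/|x|\le\frac67<\frac\pi2$ this says that the cap meets $V$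
only if $\operatorname{dist}(x,V)\le2\rho$, and then in an arc of length at most $4\rho/|x|$. The
caps about $\pm e_1$ contribute at most $4\arcsin\frac14<1.02$. So the length of $K\cap V$ is less
than $1.02+5<2\pi$.
\end{proof}

\section{From the directions to the bundle}\label{sec:bundle}

\begin{lemma}\label{lem:bundle}
Suppose that $V\cap S\not\subset K$ for every $2$-dimensional subspace $V$ of $\mathbb R^n$, and let
$1\le a\le n-1$. Then there are a smooth nonconstant homogeneous line bundle $\phi$ with
$a(\phi)=a$ and a vector $f_0\in E\setminus\{0\}$ such that $\mu=\nu f_0$ is a nonzero element of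
$M_\phi(\mathbb R^n,E)$.
\end{lemma}

The bundle has to be constant on $K$, to accommodate $\nu$, and on one subspace $V_a$ of dimension
$a$, to have $a(\phi)\ge a$; otherwise it should vary as much as possible. We vary it in a fixed
plane of $E$, governed by a scalar function $\chi$ that vanishes on $K\cup(V_a\cap S)$. To ensure
that $\chi$ is nonconstant also on circles disjoint from $K\cup V_a$, we multiply it by a function
that vanishes somewhere on every great circle.

\begin{proof}
Fix an $a$-dimensional subspace $V_a$. Every closed set is the zero set of a nonnegative smooth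
function, so there is a smooth $\chi_0\ge0$ on $S$ with zero set exactly $K\cup(V_a\cap S)$. Put
\[
\chi(u)=\chi_0(u)\prod_{i=1}^n\Big(u_i^2-\frac1{4n}\Big)^2 ,\qquad
\phi(\xi)=\operatorname{span}\big(f_0+\chi(\xi/|\xi|)f_1\big),
\]
with $f_0,f_1\in E$ linearly independent. This is a smooth homogeneous line bundle, and
$\phi(\xi)=\phi(\xi')$ if and only if $\chi(\xi/|\xi|)=\chi(\xi'/|\xi'|)$.

\emph{$\mu\in M_\phi$.} If $\xi\ne0$ and $\hat\nu(\xi)\ne0$, then $\xi/|\xi|\in K$ by
Lemma~\ref{lem:K}, so $\chi(\xi/|\xi|)=0$ and $\hat\mu(\xi)=\hat\nu(\xi)f_0$ lies in $\phi(\xi)$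
(in its complexification, if $E$ is real). If $\hat\nu(\xi)=0$ there is nothing to check. And
$\mu\ne0$ since $\nu\ne0$.

\emph{$\phi$ is nonconstant on $V\setminus\{0\}$ whenever $\dim V=a+1$.} Since $a+1\ge2$, we may
take $u\in V\setminus V_a$ and a $2$-dimensional $V'$ with $u\in V'\subset V$; then
$\dim(V'\cap V_a)\le1$. We show that $\chi$ is nonconstant on the circle $V'\cap S$.

First, $\chi$ has a zero there. For a point $v$ of the circle some coordinate has
$|v_i|\ge n^{-1/2}$. On the circle $u_i$ takes the values $\pm v_i$, hence also the value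
$\frac1{2\sqrt n}$, and there $\chi=0$.

Second, $\chi$ is positive somewhere on the circle. The part of the circle outside $K$ is open and
nonempty, hence infinite. The set $V_a$ contains at most two points of the circle. Each
$u_i^2-\frac1{4n}$ is on the circle a trigonometric polynomial of the angle. It is not identically
zero, because the linear form $u_i$ vanishes somewhere on the circle, so it has finitely many zeros.
At any point of the circle outside $K$, $V_a$ and these finitely many zeros, $\chi>0$.

\emph{$a(\phi)=a$.} We have just seen that $\phi$ is nonconstant and, by \eqref{eq:adef}, that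
$a(\phi)\le a$. Since $\phi$ is constant on $V_a\setminus\{0\}$, also $a(\phi)\ge a$.
\end{proof}

\begin{remark}
The bundle can also be made even, $\phi(-\xi)=\phi(\xi)$: the set $K\cup(V_a\cap S)$ is symmetric,
so $\chi_0(u)$ may be replaced by $\chi_0(u)+\chi_0(-u)$.
\end{remark}

Lemmas~\ref{lem:dim}, \ref{lem:arcs} and~\ref{lem:bundle} reduce both constructions to one task:
\emph{verify \eqref{eq:crit} for all planes $V$, with $n\log(q/N)/\log q$ as small as possible}. The
verification rests on counting lattice points near planes. For every $2$-dimensional $V$ and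
$\varrho\ge1$,
\begin{equation}\label{eq:count}
\#\{k\in\mathbb Z^n:\ |k|\le\varrho,\ \operatorname{dist}(k,V)\le1\}\le C\varrho^2 .
\end{equation}
Indeed, the unit cubes centered at these points have disjoint interiors and lie in
$\{y:|y|\le\varrho+\sqrt n,\ \operatorname{dist}(y,V)\le1+\sqrt n\}$, a set of volume at most
$C\varrho^2$.

\section{One orientation: proof of Theorem \ref{thm:A}}\label{sec:A}

Take $M=1$, all $R_j=I$ and $q=BD^2$, where $B=B(n)\ge9\sqrt n$ will be chosen. Then
$q\ge8\sqrt nD+1$. There is only one value of $J$, the vectors $x_J(\mathbf k)$ are the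
$k\in\mathbb Z^n\setminus\{0\}$ with $|k|_\infty\le D$, and $2\rho\le\frac34<1$. Let $V$ be a
$2$-dimensional subspace. By \eqref{eq:count} there are at most $C4^l$ points $k\in\mathbb Z^n$ with
$2^l\le|k|<2^{l+1}$ and $\operatorname{dist}(k,V)\le1$. The left side of \eqref{eq:crit} is
therefore at most
\[
4\rho\sum_{l\ge0,\ 2^l\le\sqrt nD}\frac{C4^l}{2^l}\le C\rho D=\frac{C'D^2}{q}=\frac{C'}{B}
\]
with $C'=C'(n)$, and this is at most $5$ if $B$ is chosen large. So Lemma~\ref{lem:arcs} applies to
every $V$, and Lemma~\ref{lem:bundle} with $a=1$ gives $\phi$ with $a(\phi)=1$ and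
$0\ne\mu=\nu f_0\in M_\phi$. Since $q/N\le BD$, the right side of \eqref{eq:s} is at most
\[
\frac{n\log(BD)+\log A}{2\log D+\log B}\longrightarrow\frac n2\qquad(D\to\infty).
\]
So for $D$ large Lemma~\ref{lem:dim} applies with $s=\frac n2+\varepsilon$; $\nu$ and $\mu$ are
carried by a Borel set of dimension at most $\frac n2+\varepsilon$, and
$\dim_H(\mu)\le\frac n2+\varepsilon$. \qed

\section{Many orientations: proof of Theorem \ref{thm:B}}\label{sec:B}

If $n=2$, then $a=1$ and $\frac n2=1$, and the proof in Section~\ref{sec:A} gives a measure carried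
by a set of dimension at most $1+\varepsilon$. Let $n\ge3$ from now on.

\subsection{Heuristics}

To lower the dimension we must take $q$ smaller than $D^2$, say $q=D^{1+c}$ with $c<1$; the
dimension is then about $nc/(1+c)$. The obstacle is the coordinate plane of Section~\ref{sec:toy},
near which there are about $D^2$ of the points $k$. For a randomly rotated lattice the number of
points $Rk\ne0$ with $|k|\lesssim D$ within distance $\delta\approx D/q=D^{-c}$ of a \emph{fixed}
plane is on average only about $\delta^{n-2}D^2=D^\beta$, with $\beta=2-(n-2)c$. If this held in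
each of $M$ generations, about $D^{\beta M}$ caps, of radius comparable to
$\rho\approx D\cdot D^{-(1+c)M}$, would meet a given circle. For large $M$ their total length is
small as soon as $\beta<1+c$, that is, $c>\frac1{n-1}$. At $c=\frac1{n-1}$ the dimension $nc/(1+c)$
equals exactly $1$.

No rotation can be good for all planes, since each rotated lattice has its own coordinate planes.
But with $M$ \emph{independent} rotations a given plane is unlikely to be bad for more than a few of
them, and only polynomially many planes have to be tested. This is why we record $M$ digits of a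
frequency and not only the first.

\subsection{Parameters}

Choose, in this order,
\begin{itemize}
\item $c\in\big(\frac1{n-1},\frac2{n-1}\big]$ with $\frac{nc}{1+c}<1+\varepsilon$, which is possible
since the left side equals $1$ at $c=\frac1{n-1}$; since $n\ge3$, $c\le1$;
\item $\beta=2-(n-2)c>0$, $\gamma=(n-1)c-1>0$ and $\eta=\gamma/2$, so that $1+c-\beta=\gamma$ and
$1+c-\beta-\eta=\gamma/2$;
\item an integer $b\ge0$ with $\eta(b+1)>2n^2\ge(1+c)n^2$;
\item an integer $M>b$ with $M\gamma/2>2b+1$;
\item finally $D$, sufficiently large in terms of $n$ and all of these, and $q=D^{1+c}$.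
\end{itemize}
For $D$ large, $q\ge8\sqrt nD+1$ and $\delta:=16\sqrt nD/q=16\sqrt n\,D^{-c}\le1$. For a
$2$-dimensional subspace $W$ let
\[
\mathcal N(W)=\#\{k\in\mathbb Z^n:\ |k|_\infty\le2D,\ \operatorname{dist}(k,W)\le\delta\},
\]
and let $\mathcal N'(W)$ be the same number with $2\delta$ in place of $\delta$. By
\eqref{eq:count},
\begin{equation}\label{eq:trivial}
\mathcal N(W)\le C_1D^2\quad\text{for all }W,\qquad C_1=C_1(n)\ge1 .
\end{equation}

\subsection{Reduction to counting one digit at a time}

For a $2$-dimensional $V$ let $T(V)$ be the number of pairs $(J,\mathbf k)$ with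
$\operatorname{dist}(x_J(\mathbf k),V)\le2\rho$, that is, the number of terms in \eqref{eq:crit}.

\begin{lemma}\label{lem:digits}
$T(V)\le M\prod_{i=1}^M\mathcal N(R_i^{-1}V)$.
\end{lemma}

\begin{proof}
Fix $J$, let $\operatorname{dist}(x_J(\mathbf k),V)\le2\rho$, and put
$y_l=\sum_{i\le l}q^{-i}R_{J-i}k_i$, $y_{-1}=0$. For $0\le l\le M-1$ the discarded tail satisfies
$|x_J(\mathbf k)-y_l|\le\sqrt nD\sum_{i>l}q^{-i}\le2\sqrt nDq^{-l-1}$, so
\[
\operatorname{dist}(y_l,V)\le6\sqrt nDq^{-M}+2\sqrt nDq^{-l-1}\le8\sqrt nDq^{-l-1}.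
\]
Since $q^ly_l=q^ly_{l-1}+R_{J-l}k_l$, this shows that, once $k_0,\dots,k_{l-1}$ are given, the
vector $R_{J-l}k_l$ lies within $8\sqrt nD/q$ of a fixed translate of $V$. The difference $k$ of two
admissible choices of $k_l$ satisfies $|k|_\infty\le2D$ and
$\operatorname{dist}(R_{J-l}k,V)\le16\sqrt nD/q=\delta$. Subtracting one admissible choice from all
choices, we see that there are at most $\mathcal N(R_{J-l}^{-1}V)$ choices of $k_l$. By
$M$-periodicity each of $R_1,\dots,R_M$ occurs exactly once among $R_J,\dots,R_{J-M+1}$, so for each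
$J$ there are at most $\prod_{i=1}^M\mathcal N(R_i^{-1}V)$ tuples. Sum over the $M$ values of $J$.
\end{proof}

Each term of \eqref{eq:crit} is at most $4\rho\cdot\frac87\le5\rho$. So \eqref{eq:crit} holds if
\begin{equation}\label{eq:goal}
T(V)\le\frac1\rho=\frac{D^{(1+c)M-1}}{3\sqrt n}.
\end{equation}

\subsection{Choice of the rotations}

\begin{lemma}\label{lem:rot}
If $D$ is large enough, there are rotations $R_1,\dots,R_M\in SO(n)$ such that for \emph{every}
$2$-dimensional subspace $V$ at most $b$ of the indices $i\in\{1,\dots,M\}$ satisfy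
$\mathcal N(R_i^{-1}V)>D^{\beta+\eta}$.
\end{lemma}

\begin{proof}
\emph{A net of planes.} On the set of $2$-dimensional subspaces consider the metric
$\|\pi_V-\pi_{V'}\|$ (operator norm). Let $\mathcal G$ be a maximal $\frac8q$-separated subset. It
is an $\frac8q$-net, and since orthogonal projections form a bounded subset of
$\mathbb R^{n\times n}$, $\#\mathcal G\le C_2q^{n^2}$ with $C_2=C_2(n)$. If
$\|\pi_V-\pi_{V'}\|\le\frac8q$ and $|k|_\infty\le2D$, then for every rotation $R$
\[
\operatorname{dist}(Rk,V')\le\operatorname{dist}(Rk,V)+\frac8q\cdot2\sqrt nD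
=\operatorname{dist}(Rk,V)+\delta .
\]
Hence $\mathcal N(R^{-1}V)\le\mathcal N'(R^{-1}V')$. So it suffices to find rotations such that for
every $V'\in\mathcal G$ at most $b$ indices satisfy $\mathcal N'(R_i^{-1}V')>D^{\beta+\eta}$.

\emph{One plane, one rotation.} Let $R$ be Haar-distributed in $SO(n)$, and let $V'$ be fixed. For
$k\ne0$ the vector $u=Rk/|k|$ is uniformly distributed on $S$, and for $t>0$
\[
\mathbb P\big(\operatorname{dist}(u,V')\le t\big)\le C\,t^{n-2}:
\]
this probability is proportional to the volume of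
$\{y:0<|y|\le1,\ \operatorname{dist}(y/|y|,V')\le t\}$, which is contained in
$\{y:|\pi_{V'}y|\le1,\ |y-\pi_{V'}y|\le t\}$. Counting $k=0$ separately and using
$\sum_{0<|k|\le\varrho}|k|^{-(n-2)}\le C\varrho^2$ for $\varrho\ge1$,
\[
\mathbb E\,\mathcal N'(R^{-1}V')\le1+C\sum_{0<|k|\le2\sqrt nD}\Big(\frac{2\delta}{|k|}\Big)^{n-2}
\le1+C\delta^{n-2}D^2\le C_3D^\beta,\qquad C_3=C_3(n),
\]
because $\delta=16\sqrt nD^{-c}$ and $\beta>0$. By Markov's inequality
$\mathbb P\big(\mathcal N'(R^{-1}V')>D^{\beta+\eta}\big)\le C_3D^{-\eta}$.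

\emph{All planes, $M$ rotations.} Let $R_1,\dots,R_M$ be independent and Haar-distributed. The
probability that for some $V'\in\mathcal G$ more than $b$ indices satisfy
$\mathcal N'(R_i^{-1}V')>D^{\beta+\eta}$ is, by independence and a union bound over $V'$ and over
the $(b+1)$-element sets of indices, at most
\[
C_2D^{(1+c)n^2}\cdot2^M\cdot\big(C_3D^{-\eta}\big)^{b+1}.
\]
Since $\eta(b+1)>(1+c)n^2$, and $b$ and $M$ were fixed before $D$, this is less than $1$ for $D$
large.
\end{proof}

\subsection{Conclusion}

Take $R_1,\dots,R_M$ from Lemma~\ref{lem:rot} and extend them $M$-periodically. For every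
$2$-dimensional $V$, use \eqref{eq:trivial} for the at most $b$ exceptional indices and the bound
$D^{\beta+\eta}$ for the others. Lemma~\ref{lem:digits} gives
\[
T(V)\le M\,(C_1D^2)^b\,D^{(\beta+\eta)M}.
\]
The exponent of $D$ is $2b+(\beta+\eta)M<(1+c)M-1$, because
$(1+c-\beta-\eta)M=M\gamma/2>2b+1$. So \eqref{eq:goal}, and hence \eqref{eq:crit}, holds for all $V$
once $D$ is large. By Lemmas~\ref{lem:arcs} and~\ref{lem:bundle} there are $\phi$ with $a(\phi)=a$
and $0\ne\mu=\nu f_0\in M_\phi$. Since $q/N\le D^c$, the right side of \eqref{eq:s} is at most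
\[
\frac{nc\log D+\log A}{(1+c)\log D}\longrightarrow\frac{nc}{1+c}<1+\varepsilon\qquad(D\to\infty);
\]
here it matters that $A$ depends neither on $D$ nor on the rotations, which were chosen after $D$.
For $D$ large Lemma~\ref{lem:dim} applies with $s=1+\varepsilon$, so $\nu$ and $\mu$ are carried by
a Borel set of dimension at most $1+\varepsilon$. This completes the proof of Theorem~\ref{thm:B}.
\qed

\section{The lower bound: proof of Theorem \ref{thm:C}}\label{sec:C}

If $E$ is real, replace $E$ and $\phi$ by their complexifications; so let $E$ be complex. Let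
$\xi_1,\xi_2\in S$ with $\phi(\xi_1)\ne\phi(\xi_2)$. If a functional $\ell$ annihilates
$\phi(\xi_j)$, then the component $\ell\circ\mu$ of $\mu$ has small transform in directions close to
$\xi_j$, and this will make its projection to the line $\mathbb R\xi_j$ absolutely continuous.
Functionals of this kind, for $j=1$ and $j=2$ together, span $E^*$.

\begin{proposition}\label{prop:ac}
Let $j\in\{1,2\}$, let $\ell\in E^*$ annihilate $\phi(\xi_j)$, and put $\tau=\ell\circ\mu$ and
$\pi(x)=x\cdot\xi_j$. Then the push-forward $\pi_\#|\tau|$ is an absolutely continuous measure on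
$\mathbb R$. Consequently $|\tau|(F)=0$ for every Borel $F$ with $\mathcal H^1(F)=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Proposition~\ref{prop:ac}]
Let $\mathcal H^1(F)=0$. Then $\ell(\mu(F))=0$ for all $\ell$ that annihilate $\phi(\xi_1)$ or
$\phi(\xi_2)$. Since $\phi(\xi_1)\cap\phi(\xi_2)=\{0\}$, these functionals span $E^*$, so
$\mu(F)=0$. If $\dim_HF<1$, then $\mathcal H^1(F)=0$ and $\mu(F)=0$. So $\dim_H(\mu)\ge1$ if
$\mu\ne0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ac}]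
\emph{(i) $\hat\tau$ is small near the ray.} In an open conic neighborhood $\Gamma$ of $\xi_j$ write
$\phi=\operatorname{span}v$ with $v$ smooth and homogeneous of degree $0$. Choose $\ell'\in E^*$
with $\ell'(v(\xi_j))\ne0$ and shrink $\Gamma$ so that $1/\ell'(v)$ is bounded on it. Since
$\hat\mu(\xi)\in\mathbb Cv(\xi)$,
\[
\hat\tau(\xi)=\ell(\hat\mu(\xi))=r(\xi)\,\ell'(\hat\mu(\xi)),\qquad
r=\frac{\ell(v)}{\ell'(v)},\quad r(\xi_j)=0,\qquad\xi\in\Gamma .
\]
As $r$ is smooth and homogeneous of degree $0$ and $\hat\mu$ is bounded, after shrinking $\Gamma$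
again we have, for some constant $L$,
\begin{equation}\label{eq:ray}
|\hat\tau(\xi)|\le L\,\Big|\frac{\xi}{|\xi|}-\xi_j\Big|,\qquad\xi\in\Gamma .
\end{equation}

\emph{(ii) Decay along the ray after localization.} On the ray itself \eqref{eq:ray} gives
$\hat\tau=0$, but to study $|\tau|$ we have to multiply $\tau$ by functions. Let $\psi$ be a
Schwartz function with $\hat\psi\in C_c^\infty(B(0,R_0))$ for some $R_0>0$. For $|y|<R_0<t$ and
$\zeta=t\xi_j-y$,
\[
\Big|\frac\zeta{|\zeta|}-\xi_j\Big|\le\Big|\frac\zeta{|\zeta|}-\frac\zeta t\Big|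
+\Big|\frac\zeta t-\xi_j\Big|=\frac{\big|t-|\zeta|\big|}{t}+\frac{|y|}t\le\frac{2R_0}t ,
\]
so $\zeta\in\Gamma$ if $t\ge t_0$, with $t_0=t_0(\psi)>R_0$ large. Hence by \eqref{eq:ray}
\[
\big|\widehat{\psi\tau}(t\xi_j)\big|
=(2\pi)^{-n}\Big|\int\hat\psi(y)\,\hat\tau(t\xi_j-y)\,dy\Big|\le\frac{C_\psi}t,\qquad t\ge t_0 ,
\]
where $C_\psi$ may also depend on $L$. Let $\tau_\psi=\pi_\#(\psi\tau)$, a finite measure on
$\mathbb R$. Since $\hat\tau_\psi(t)=\widehat{\psi\tau}(t\xi_j)$, we have
$|\hat\tau_\psi(t)|\le C_\psi/t$ for $t\ge t_0$.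

\emph{(iii) $\tau_\psi$ is absolutely continuous.} If the decay held on both half-lines, Plancherel
would give $\tau_\psi\in L^2$. But $\phi$ is invariant only under positive dilations, and we know
nothing near $-\xi_j$. So we subtract the part of the spectrum in $[t_0,\infty)$ and use the
F.~and~M.~Riesz theorem on $\mathbb R$: a finite measure whose transform vanishes on $(0,\infty)$ is
absolutely continuous. Let $f\in L^2(\mathbb R)$ have
$\hat f=\hat\tau_\psi1_{[t_0,\infty)}\in L^2$. To have a finite measure we multiply by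
\[
u(x)=\frac1{x-i}=i\int_{-\infty}^0e^se^{isx}\,ds,\qquad\hat u(s)=2\pi i\,e^s1_{s<0} .
\]
As $u$ is bounded and in $L^2$, $u\tau_\psi$ is a finite measure and $uf\in L^1$. By Fubini for the
first and Parseval for the second, the finite measure $\theta_0=u\tau_\psi-uf\,dx$ has transform
\[
\hat\theta_0(t)=i\int_{-\infty}^0e^s\,(\hat\tau_\psi-\hat f)(t-s)\,ds .
\]
If $t>t_0$, then $t-s>t_0$ in the integral, so $\hat\theta_0(t)=0$. The transform of
$e^{-it_0x}\theta_0$ therefore vanishes on $(0,\infty)$, and $\theta_0$ is absolutely continuous. So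
$u\tau_\psi=\theta_0+uf\,dx$ is absolutely continuous, and since $u$ has no zeros, so is
$\tau_\psi$.

\emph{(iv) From $\psi\tau$ to $|\tau|$.} The functions $\psi$ allowed in (ii) are dense in
$C_0(\mathbb R^n)$, hence in $L^1(|\tau|)$. Push-forward does not increase total variation, and the
absolutely continuous measures are closed in total variation norm. So $\pi_\#(\theta\tau)$ is
absolutely continuous for every $\theta\in L^1(|\tau|)$. Taking for $\theta$ the complex conjugate
of the polar density $d\tau/d|\tau|$, we get that $\pi_\#|\tau|$ is absolutely continuous.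

Finally, let $\mathcal H^1(F)=0$. Since $\pi$ is Lipschitz, $\pi(F)$ is Lebesgue null and is
contained in a Borel null set $B_0$. Then $|\tau|(F)\le\pi_\#|\tau|(B_0)=0$.
\end{proof}

\begin{remark}
Smoothness of $\phi$ was used only near $\xi_1$ and $\xi_2$, and only through \eqref{eq:ray}. In
\eqref{eq:ray} a power $\alpha>\frac12$ of the distance would suffice: in step (ii) it gives decay
$t^{-\alpha}$, which is still square integrable on $[t_0,\infty)$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{AW} Rami Ayoush and Micha{\l} Wojciechowski, \emph{On dimension and regularity of bundle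
measures}, arXiv:1708.01458 (2017).
\end{thebibliography}

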